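# All relations of the principal subspaces of standard $\widehat{\mathfrak{sl}}(n+1)$-modules

## A presentation of $W(\Lambda)$ for every $n$ and every level

**Theorem A.** Let $\mathfrak g=\mathfrak{sl}(n+1)$, $n\ge 1$, and let $\Lambda=k_0\Lambda_0+\dots+k_n\Lambda_n$ be dominant integral of level $k=k_0+\dots+k_n\ge1$. Let $v_\Lambda$ be a highest weight vector of the standard module $L(\Lambda)$, let $W(\Lambda)=U(\bar{\mathfrak n})v_\Lambda$ be the principal subspace, and let $f_\Lambda:U(\bar{\mathfrak n})\to W(\Lambda)$, $a\mapsto av_\Lambda$. Then $\mathrm{Ker}f_\Lambda=I_\Lambda$, where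
$$I_\Lambda=U(\bar{\mathfrak n})\bar{\mathfrak n}_+ +\sum_{i=1}^n\sum_{t\ge k+1}U(\bar{\mathfrak n})R^i_{-1,t}+\sum_{\alpha\in\Delta_+}U(\bar{\mathfrak n})\,x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}.$$
Hence
$$\mathrm{Ker}f_\Lambda\equiv\widetilde{I_\Lambda}\quad\text{modulo}\quad\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}.$$

The last congruence is the form in which the statement was conjectured, in Christopher Sadowski, "Principal subspaces of higher-level standard $\widehat{\mathfrak{sl}(n)}$-modules", arXiv:1406.0095 (2014). So the answer to that conjecture is yes, for all $n$ and all $\Lambda$. Now let us go through the notation, and see what is being claimed.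

## Modes, charges, and the two ideals

Fix a Cartan subalgebra $\mathfrak h$ of $\mathfrak g=\mathfrak{sl}(n+1)$, simple roots $\alpha_1,\dots,\alpha_n$, the root lattice $Q$, the positive roots $\Delta_+$, and root vectors $x_\alpha\in\mathfrak g_\alpha$. Every positive root is an interval $\alpha=\alpha_i+\alpha_{i+1}+\dots+\alpha_j$. Put $\mathfrak n=\bigoplus_{\alpha\in\Delta_+}\mathfrak g_\alpha$ and $Q_+=\sum_i\mathbb N\alpha_i$, where $0\in\mathbb N$.

The untwisted affine algebra is $\widehat{\mathfrak g}=\mathfrak g\otimes\mathbb C[t,t^{-1}]\oplus\mathbb Cc$, with $c$ central and, writing $a(p)=a\otimes t^p$,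
$$[a(p),b(q)]=[a,b](p+q)+p\,\delta_{p+q,0}\,(a,b)\,c .$$
We set
$$\bar{\mathfrak n}=\mathfrak n\otimes\mathbb C[t,t^{-1}],\qquad \bar{\mathfrak n}_+=\mathfrak n\otimes\mathbb C[t],\qquad\bar{\mathfrak n}_-=\mathfrak n\otimes t^{-1}\mathbb C[t^{-1}].$$
The form vanishes on $\mathfrak n$, so $c$ never appears in brackets inside $\bar{\mathfrak n}$.

**Definition (charge and weight).** The monomial $x_{\beta_1}(m_1)\cdots x_{\beta_r}(m_r)\in U(\bar{\mathfrak n})$ has charge $\beta_1+\dots+\beta_r\in Q$ and weight $-(m_1+\dots+m_r)$. The homogeneous components are denoted $U_{\beta,w}$.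

For instance, in $\mathfrak{sl}(3)$ with $\theta=\alpha_1+\alpha_2$, both $x_{\alpha_1}(-1)x_{\alpha_2}(-1)$ and $x_\theta(-2)$ have charge $\theta$ and weight $2$. All charges lie in $Q_+$, and the only elements of charge $0$ are the scalars. We use this constantly.

Since $\bar{\mathfrak n}_+v_\Lambda=0$, the left ideal $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ lies in $\mathrm{Ker}f_\Lambda$. By PBW, $U(\bar{\mathfrak n})=U(\bar{\mathfrak n}_-)\oplus U(\bar{\mathfrak n})\bar{\mathfrak n}_+$. So the question is: which relations hold between the negative modes applied to $v_\Lambda$?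

For $\alpha=\alpha_i+\dots+\alpha_j$ put $\langle\alpha,\Lambda\rangle=k_i+\dots+k_j\le k$. The generators of $I_\Lambda$, apart from $\bar{\mathfrak n}_+$, are of two kinds: the powers $x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}$ for all positive roots, and, for simple roots only and $t\ge k+1$, the finite sums
$$R^i_{-1,t}=\sum_{\substack{m_1+\dots+m_{k+1}=-t\\ m_1,\dots,m_{k+1}\le -1}}x_{\alpha_i}(m_1)\cdots x_{\alpha_i}(m_{k+1}).$$
For $n=1$, $k=1$, writing $x=x_{\alpha_1}$, the first ones are
$$R_{-1,2}=x(-1)^2,\qquad R_{-1,3}=2x(-1)x(-2),\qquad R_{-1,4}=2x(-1)x(-3)+x(-2)^2 .$$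

**The completed ideal.** Give $U(\bar{\mathfrak n})$ the linear topology in which the left ideals $U(\bar{\mathfrak n})(\mathfrak n\otimes t^N\mathbb C[t])$, $N\in\mathbb N$, form a base of neighbourhoods of $0$. Let $\widetilde{U_{\beta,w}}$ be the completion of $U_{\beta,w}$ and $\widetilde{U(\bar{\mathfrak n})}=\bigoplus_{\beta,w}\widetilde{U_{\beta,w}}$, an algebra containing $U(\bar{\mathfrak n})$. Let $\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}$ be the componentwise closure of $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$. In the completion one can form, for $t\ge k+1$,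
$$R^i_t=\sum_{\substack{m_1+\dots+m_{k+1}=-t\\ m_1,\dots,m_{k+1}\in\mathbb{Z}}}x_{\alpha_i}(m_1)\cdots x_{\alpha_i}(m_{k+1}).$$
The sum converges: the factors commute, so any term with some $m_j\ge N$ lies in $U(\bar{\mathfrak n})(\mathfrak n\otimes t^N\mathbb C[t])$, and only finitely many terms have all $m_j<N$, because the sum of the $m_j$ is fixed. Let $\mathcal J$ be the two-sided ideal generated by all $R^i_t$, and
$$\widetilde{I_\Lambda}=\mathcal{J}+\sum_{\alpha\in\Delta_+}U(\bar{\mathfrak n})\,x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}.$$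
For subspaces, "$A\equiv B$ modulo $S$" means $A+S=B+S$.

Two known results are taken as input.

* **(K1)** $I_\Lambda\equiv\widetilde{I_\Lambda}$ modulo $\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}$, for all $n$ and $\Lambda$.
* **(K2)** $\mathrm{Ker}f_\Lambda\equiv\widetilde{I_\Lambda}$ modulo $\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}$ for $n=1$ and arbitrary $\Lambda$ of level $k\ge1$.

Given (K1), the equality $\mathrm{Ker}f_\Lambda=I_\Lambda$ immediately yields the congruence in Theorem A. So from now on the completion matters only when we extract information from (K2).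

## Irredundant generators, and other Lie types

Two complements will also be proved.

**Theorem B (minimal relations).** In Theorem A, $I_\Lambda$ is generated as a left ideal by $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ and

* (a) $x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}$ for $\alpha=\alpha_i+\dots+\alpha_j$, $i\le j$, with $k_ik_j>0$;
* (b) $R^i_{-1,t}$, $1\le i\le n$, with $t\ge k+2+k_i$ if $k_i>0$, and $t\ge k+1$ if $k_i=0$.

No element of (a) or (b) can be omitted.

For $\mathfrak{sl}(3)$ and $\Lambda=\Lambda_1$, (a) is the single element $x_{\alpha_1}(-1)$, and (b) consists of $R^1_{-1,t}$, $t\ge4$, and $R^2_{-1,t}$, $t\ge2$. The generator $x_\theta(-1)$ of $I_{\Lambda_1}$ is absent from the list because it is a consequence: modulo $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ we have $x_{\alpha_2}(0)x_{\alpha_1}(-1)\equiv[x_{\alpha_2},x_{\alpha_1}](-1)$, a nonzero multiple of $x_\theta(-1)$.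

**Theorem C (all untwisted types).** Let $\mathfrak g$ be any simple Lie algebra, with form normalized by $(\theta,\theta)=2$. Put $\nu_\alpha=2/(\alpha,\alpha)$, $k_i=\Lambda(\alpha_i^\vee)$, and $\Delta_q=\{\alpha\in\Delta_+:\ell(r_\alpha)=\langle2\rho,\alpha^\vee\rangle-1\}$. For dominant integral $\Lambda$ of level $k\ge1$, $\mathrm{Ker} f_\Lambda$ is the left ideal generated by $\bar{\mathfrak n}_+$, the elements $x_\alpha(-1)^{\nu_\alpha k+1-\Lambda(\alpha^\vee)}$ $(\alpha\in\Delta_q)$, and the sums $R^i_{-1,t}=\sum x_{\alpha_i}(m_1)\cdots x_{\alpha_i}(m_{\nu_{\alpha_i} k+1})$ over $m_j\le-1$, $\sum m_j=-t$ $(1\le i\le n,\ t\ge\nu_{\alpha_i}k+1)$.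

Here $\theta$ is the highest root, $\rho$ is the half sum of the positive roots, $r_\alpha$ is the reflection and $\ell$ the length. In type $A$ all of $\Delta_+$ lies in $\Delta_q$: for $\alpha=\alpha_i+\dots+\alpha_j$ the transposition $r_\alpha$ has $2(j-i)+1=2\,\mathrm{ht}(\alpha)-1$ inversions, and $\langle2\rho,\alpha^\vee\rangle=2\,\mathrm{ht}(\alpha)$. In type $B_2$, with $\alpha_1$ long and $\alpha_2$ short, the root $\alpha_1+\alpha_2$ has coroot $2\alpha_1^\vee+\alpha_2^\vee$, so $\langle2\rho,\cdot\rangle=6$, while $r_{\alpha_1+\alpha_2}=r_1r_2r_1$ has length $3\neq5$. The root $\alpha_1+2\alpha_2$ has coroot $\alpha_1^\vee+\alpha_2^\vee$, so $\langle 2\rho,\cdot\rangle=4$, and its reflection $r_2r_1r_2$ has length $3$. Hence $\Delta_q=\{\alpha_1,\alpha_2,\alpha_1+2\alpha_2\}$ there.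

## Two computations by hand

Adjoin the derivation $d$ (so that $[d,a(p)]=p\,a(p)$) and set $\Lambda(d)=0$. Write $\delta$ for the null root. The real roots are $\alpha+m\delta$ with $\alpha$ a root of $\mathfrak g$ and $m\in\mathbb Z$, with root vector $x_\alpha(m)$. Such a root is positive if $m>0$, or $m=0$ and $\alpha>0$. Put
$$\hat{\mathfrak n}_+=\mathfrak n\oplus\mathfrak g\otimes t\mathbb C[t].$$
Among the modes of $\bar{\mathfrak n}_-$, the vector $x_\alpha(-m)$ has root $-\gamma$ with $\gamma=m\delta-\alpha$ positive. The coroot is $\gamma^\vee=mc-\alpha^\vee$, so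
$$\langle\Lambda,\gamma^\vee\rangle=mk-\langle\alpha,\Lambda\rangle .\tag{1}$$
By $\mathfrak{sl}_2$-theory for $\gamma$, the vector $v_\Lambda$ is killed by exactly the powers $x_\alpha(-m)^{r}$ with $r\ge mk-\langle\alpha,\Lambda\rangle+1$. For $m=1$ these are the powers in $I_\Lambda$.

**Rank one, level one.** Let $n=1$, $\Lambda=\Lambda_0$, $v=v_{\Lambda_0}$, $x=x_\alpha$, $h=\alpha^\vee$ and $F=x_{-\alpha}(1)$ with $[x_\alpha,x_{-\alpha}]=h$. Equation (1) gives $x(-1)^2v=0$, that is, $R_{-1,2}v=0$. Let us check that $R_{-1,3}v=0$, i.e. $u:=x(-1)x(-2)v=0$. In the irreducible module $L(\Lambda_0)$, a vector of weight $\ne\Lambda_0$ killed by the generators $x(0)$ and $F$ of $\hat{\mathfrak n}_+$ is zero. We have $[F,x(m)]=-h(m+1)+\delta_{m,-1}c$. Clearly $x(0)u=0$, and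
$$Fu=(-h(0)+1)x(-2)v-x(-1)h(-1)v=-x(-2)v-h(-1)x(-1)v+2x(-2)v=:u',$$
so $u'=x(-2)v-h(-1)x(-1)v$. Now $x(0)u'=2x(-1)^2v=0$. Since $[F,h(-1)]=2x_{-\alpha}(0)$, $x_{-\alpha}(0)v=0$ and $Fx(-1)v=v$,
$$Fu'=-h(-1)v-2x_{-\alpha}(0)x(-1)v-h(-1)v=-h(-1)v+2h(-1)v-h(-1)v=0 .$$
So $u'=0$, and then $u=0$.

**Rank two, level one.** Let $\mathfrak g=\mathfrak{sl}(3)$, $\Lambda=\Lambda_0$, and $x_\theta=[x_{\alpha_1},x_{\alpha_2}]$. In charge $\theta$ and weight $2$, modulo $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$, there are the two monomials $x_{\alpha_1}(-1)x_{\alpha_2}(-1)$ and $x_\theta(-2)$. The other generators of $I_{\Lambda_0}$ all have charge $2\alpha$, $\alpha\in\Delta_+$, so Theorem A predicts no relation. Indeed, suppose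
$$a\,x_{\alpha_1}(-1)x_{\alpha_2}(-1)v+b\,x_\theta(-2)v=0.$$
Applying $\alpha_1^\vee(1)$ gives $(2a+b)\,x_\theta(-1)v=0$, because $2x_{\alpha_1}(0)x_{\alpha_2}(-1)v=2x_\theta(-1)v$ and $x_{\alpha_2}(0)v=0$. Applying $\alpha_2^\vee(1)$ gives $(-a+b)\,x_\theta(-1)v=0$. By (1), $x_\theta(-1)v\ne0$. So $a=b=0$.

## Relations from one simple root, and why they are not enough

The case $n=1$ is available, and every simple root spans a copy of $\widehat{\mathfrak{sl}}(2)$. We first turn this into a clean statement. For $1\le i\le n$ put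
$$\hat{\mathfrak s}_i=\mathfrak{sl}_2^{(\alpha_i)}\otimes\mathbb C[t,t^{-1}]\oplus\mathbb Cc,\qquad \bar{\mathfrak n}^{(i)}=\mathbb Cx_{\alpha_i}\otimes\mathbb C[t,t^{-1}],\qquad \bar{\mathfrak n}^{(i)}_+=\bar{\mathfrak n}^{(i)}\cap\bar{\mathfrak n}_+,$$
$$I^{(i)}=U(\bar{\mathfrak n}^{(i)})\bar{\mathfrak n}^{(i)}_++\sum_{t\ge k+1} U(\bar{\mathfrak n}^{(i)})R^i_{-1,t}+U(\bar{\mathfrak n}^{(i)})x_{\alpha_i}(-1)^{k+1-k_i}.$$

**Lemma 1.** $\{u\in U(\bar{\mathfrak n}^{(i)}):uv_\Lambda=0\}=I^{(i)}$.

*Proof.* The module $U(\hat{\mathfrak s}_i)v_\Lambda$ is integrable, because real root vectors act locally nilpotently on $L(\Lambda)$. It is a highest weight module graded by $d$, on which $c$ acts by $k$ and $\alpha_i^\vee v_\Lambda=k_iv_\Lambda$. An integrable highest weight module is irreducible, so this is the standard $\widehat{\mathfrak{sl}}(2)$-module of highest weight $(k-k_i)\Lambda_0+k_i\Lambda_1$, and $I^{(i)}$ is exactly its ideal $I$ from Theorem A with $n=1$. Let $\mathcal K$ be the left-hand side of the lemma, $A=U(\bar{\mathfrak n}^{(i)})\bar{\mathfrak n}^{(i)}_+$,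 and $C$ the closure of $A$ in the completion. By (K1) and (K2) for $n=1$,
$$\mathcal K+C=I^{(i)}+C .$$
We remove $C$. Here $U(\bar{\mathfrak n}^{(i)})$ is the polynomial ring in the variables $x_{\alpha_i}(m)$, $m\in\mathbb Z$, and the $N$-th basic neighbourhood is the ideal generated by the variables with $m\ge N$. These ideals have intersection $0$, so the topology on each homogeneous component is Hausdorff and the component embeds in its completion. The subspace $A$ is the basic neighbourhood with $N=0$, so it is open, hence closed, in each component. Therefore $C\cap U(\bar{\mathfrak n}^{(i)})=A$. Since $A\subset\mathcal K\cap I^{(i)}$, and $\mathcal K,I^{(i)}\subset U(\bar{\mathfrak n}^{(i)})$, the modular law lets us intersect the displayed equality with $U(\bar{\mathfrak n}^{(i)})$ to get $\mathcal K+A=I^{(i)}+A$, that is, $\mathcal K=I^{(i)}$. $\square$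

**Corollary.** $I_\Lambda\subset\mathrm{Ker}f_\Lambda$.

*Proof.* $\bar{\mathfrak n}_+v_\Lambda=0$; $R^i_{-1,t}v_\Lambda=0$ by Lemma 1; $x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}v_\Lambda=0$ by (1) with $m=1$. $\square$

So only $\mathrm{Ker}f_\Lambda\subset I_\Lambda$ is at stake. Since Lemma 1 describes all relations in each simple direction, a natural hope is that $\mathrm{Ker}f_\Lambda$ is the left ideal generated by $\bar{\mathfrak n}_+$ and $I^{(1)},\dots,I^{(n)}$. This already fails for $\mathfrak{sl}(3)$ and $\Lambda=\Lambda_1+\Lambda_2$. Here $k=2$ and $x_\theta(-1)^{2+1-2}=x_\theta(-1)$ kills $v_\Lambda$. But the generators of $I^{(i)}$ outside $\bar{\mathfrak n}_+$ have charges $2\alpha_i$ and $3\alpha_i$, none of which is $\le\alpha_1+\alpha_2$. So in charge $\theta$ the proposed ideal is only the charge-$\theta$ part of $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$, which does not contain $x_\theta(-1)$. The powers $x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}$ for nonsimple $\alpha$ are really needed.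 The task is to show that once they are added nothing else is missing, and for this one needs a device that tells which relations can matter.

## A relation is a bound on a pole: the projective line

Here is the device in its smallest instance. Let $L(d)$ be the irreducible $\mathfrak{sl}_2$-module of dimension $d+1$ with highest weight vector $v$, and let $e$ be the lowering operator. We know that the annihilator of $v$ in $\mathbb C[e]$ is $(e^{d+1})$; let us prove it from geometry. Take a linear functional $\varphi$ on $\mathbb C[e]$ with $\varphi(e^{d+1}\mathbb C[e])=0$, and form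
$$f(T)=\varphi(\exp(Te))=\sum_{j\ge0}\frac{T^j}{j!}\varphi(e^j),$$
a polynomial of degree $\le d$. The curve $T\mapsto[\exp(Te)v]$ parametrizes an affine line in $\mathbb P(L(d))$, and its closure is a $\mathbb P^1$, with one more point at $T=\infty$, namely $[e^dv]$. The line bundle $\mathcal O(1)$ restricts to degree $d$ on it. A polynomial $f$, seen as a section over the affine line, extends over $T=\infty$ precisely when $\deg f\le d$. All sections over $\mathbb P^1$ come from $L(d)^*$. Hence there is $\xi\in L(d)^*$ with $\xi(\exp(Te)v)=f(T)$ for all $T$. Comparing coefficients, $\xi(e^jv)=\varphi(e^j)$ for all $j$. So every functional killing $(e^{d+1})$ factors through $\mathbb C[e]\to L(d)$, which means that the annihilator is contained in $(e^{d+1})$.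

The three ingredients are: all sections come from the dual module; a section on an open cell extends if it has no pole on the boundary; the relation $e^{d+1}=0$ is exactly the bound on that pole. In our problem $\mathbb P^1$ is replaced by a large Schubert variety. By normality only the codimension-one boundary components need to be checked, and each should be accounted for by one of the generators of $I_\Lambda$. The list of these components turns out to be short.

## Affine Schubert varieties and the facts we quote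

The affine Weyl group is $W_{\rm aff}=W\ltimes Q^\vee$, where $W$ is the Weyl group of $\mathfrak g$ and $Q^\vee$ the coroot lattice. It acts on roots, fixing $\delta$, with translations
$$t_\mu(\alpha+m\delta)=\alpha+(m-\langle\alpha,\mu\rangle)\delta\qquad(\mu\in Q^\vee).$$

Let $G$ be the maximal Kac–Moody group of $\tilde{\mathfrak g}=\widehat{\mathfrak g}\oplus\mathbb Cd$, with torus $T$ and Borel subgroup $B=T\mathcal N$, where $\mathcal N=\exp(\widehat{\hat{\mathfrak n}_+})$ is pro-unipotent; the outer hat is the completion, i.e. the product of all root spaces. Let $\mathcal N^-$ be the opposite unipotent subgroup. Write $o=eB\in G/B$ and $X_w=\overline{BwB/B}$. For dominant integral $\Lambda'$ let $\psi_{\Lambda'}:G/B\to\mathbb P(L(\Lambda'))$, $gB\mapsto[gv_{\Lambda'}]$, and $\mathcal L(\Lambda')=\psi_{\Lambda'}^*\mathcal O(1)$. A section of $\mathcal L(\Lambda')$ at a point $gB$ is a linear functional on the line $\mathbb Cgv_{\Lambda'}$, so it has a value on every vector of that line.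

**Definition (Demazure module).** $V_w(\Lambda')=U(\hat{\mathfrak n}_+)\dot wv_{\Lambda'}$, where $\dot w$ is a lift of $w$. It is finite-dimensional.

*Example.* For $\mathfrak g=\mathfrak{sl}(2)$ and $w=r_0$, the reflection in $\delta-\alpha$, the module $V_w(\Lambda)$ is spanned by $x_\alpha(-1)^jv_\Lambda$, $0\le j\le k_0$, and $X_w\cong\mathbb P^1$. This is the toy case above with $e=x_\alpha(-1)$ and $d=k_0$.

The facts quoted are the following (S. Kumar, *Kac–Moody groups, their flag varieties and representation theory*, Chs. VI–VIII; S. Kumar, Invent. Math. 89 (1987); O. Mathieu, Astérisque 159–160 (1988)).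

* **(F1)** $X_w$ is an irreducible normal projective variety of dimension $\ell(w)$. For suitable regular $\Lambda'$, $\psi_{\Lambda'}$ embeds it as a closed subvariety of $\mathbb P(V_w(\Lambda'))$. The set $BwB/B$ is open in it, with complement $\bigcup X_v$ over $v<w$, $\ell(v)=\ell(w)-1$. Such $v$ are of the form $wr_\gamma$ with $\gamma$ a positive real root and $w\gamma<0$. For any positive real root $\gamma$ with $w\gamma<0$ one has $\ell(wr_\gamma)<\ell(w)$.
* **(F2)** For every dominant integral $\Lambda$, the natural map $V_w(\Lambda)^*\to H^0(X_w,\mathcal L(\Lambda))$ is an isomorphism.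
* **(F3)** $\mathcal N\cap\dot v\mathcal N^-\dot v^{-1}$ is a finite-dimensional unipotent group. Its Lie algebra is spanned by the root vectors of the roots $\eta>0$ with $v^{-1}\eta<0$. It acts simply transitively on $BvB/B$, and the orbit map is an isomorphism of varieties.

We add two elementary statements about unipotent groups. For a real root $\eta$ let $E_\eta$ be its root subgroup, the exponentials of multiples of the root vector.

**Lemma 2.** The group in (F3) is the product of its root subgroups $E_\eta$, taken in any prescribed order.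

*Proof.* Induct on the dimension. Conjugating by lifts of Weyl group elements does not matter, so work with the finite set of positive roots $\eta$ of (F3). If $\eta$ has maximal height in the set, the bracket of its root vector with any other one lies in the Lie algebra and would have larger height; so it is zero and $E_\eta$ is central. Modulo $E_\eta$, every element is a product in the prescribed order of the remaining subgroups. Lifting, it is such a product times an element of $E_\eta$, and a central factor may be placed anywhere. $\square$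

**Lemma 3.** Let $\mathfrak q=\bigoplus_{r\ge1}\mathfrak q_r$ be a graded Lie algebra with finite-dimensional components, and $\mathfrak q=\mathfrak a\oplus\mathfrak b$ with $\mathfrak a,\mathfrak b$ graded subalgebras. Then every element of $\exp\hat{\mathfrak q}$ factors uniquely as an element of $\exp\hat{\mathfrak a}$ times an element of $\exp\hat{\mathfrak b}$.

*Proof.* Suppose first that $\mathfrak q$ lives in degrees $\le L$; induct on $L$, the case $L=0$ being empty. The piece $\mathfrak q_L$ is central. By induction, $g\in\exp\mathfrak q$ equals $g_ag_bz$ with $g_a\in\exp\mathfrak a$, $g_b\in\exp\mathfrak b$, $z\in\exp\mathfrak q_L$. Since $\mathfrak q_L=\mathfrak a_L\oplus\mathfrak b_L$ is central, $z=z_az_b$ with $z_a\in\exp\mathfrak a_L$, $z_b\in\exp\mathfrak b_L$, and $g=(g_az_a)(g_bz_b)$. For uniqueness, $g_ag_b=g_a'g_b'$ gives $(g_a')^{-1}g_a=g_b'g_b^{-1}\in\exp\mathfrak a\cap\exp\mathfrak b$; as $\exp$ is bijective on $\mathfrak q$, this intersection is $\exp(\mathfrak a\cap\mathfrak b)=1$. In general,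 apply this to the quotients $\mathfrak q/\mathfrak q_{>L}=\mathfrak a/\mathfrak a_{>L}\oplus\mathfrak b/\mathfrak b_{>L}$. By uniqueness the factorizations are compatible as $L$ grows, and they pass to the inverse limit. $\square$

## The codimension-one boundary of a translation Schubert variety

*Purpose of this section: to list the boundary components that must be checked.* The arguments of this section use nothing about type $A$, so let $\mathfrak g$ be any simple Lie algebra here. For $\gamma=m\delta-\alpha$ the coroot is a multiple of $c$ minus $\alpha^\vee$, and $c$ pairs to zero with all roots; so for any root $\beta$ of $\mathfrak g$,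
$$r_\gamma\beta=\beta+\langle\beta,\alpha^\vee\rangle(m\delta-\alpha)=r_\alpha\beta+m\langle\beta,\alpha^\vee\rangle\delta .\tag{2}$$

Let $\rho^\vee$ be defined by $\langle\alpha_i,\rho^\vee\rangle=1$ for all $i$. Fix $\lambda=2N\rho^\vee\in Q^\vee$ with $N\ge2$. Then $\langle\beta,\lambda\rangle\ge4$ for all $\beta\in\Delta_+$. Let
$$w=t_{-\lambda},\qquad w(\pm\alpha+m\delta)=\pm\alpha+(m\pm\langle\alpha,\lambda\rangle)\delta .$$
A positive root $\alpha+m\delta$ with $\alpha\in\Delta_+$, $m\ge 0$ stays positive. A root $m\delta-\alpha$ with $m\ge1$ goes to $-\alpha+(m-\langle\alpha,\lambda\rangle)\delta$, which is negative iff $m\le\langle\alpha,\lambda\rangle$. So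
$$\{\gamma>0\text{ real}:w\gamma<0\}=\{m\delta-\alpha:\alpha\in\Delta_+,\ 1\le m\le\langle\alpha,\lambda\rangle\}.\tag{3}$$

**Lemma 4.** Let $\gamma=m\delta-\alpha$ be in the set (3), and $M=\langle\alpha,\lambda\rangle$. If $\ell(wr_\gamma)=\ell(w)-1$, then either $m=1$, or $\alpha$ is simple and $m=M$. Moreover $\ell(w)-\ell(wr_{\delta-\alpha})=\langle2\rho,\alpha^\vee\rangle-\ell(r_\alpha)$.

*Proof.* **Step 1: write $wr_\gamma$ as a translation times a finite element.** We have $t_{m\alpha^\vee}r_\alpha\beta=r_\alpha\beta-m\langle r_\alpha\beta,\alpha^\vee\rangle\delta=r_\alpha\beta+m\langle\beta,\alpha^\vee\rangle\delta$. By (2), $r_\gamma=t_{m\alpha^\vee}r_\alpha$, hence $wr_\gamma=t_{-\lambda+m\alpha^\vee}r_\alpha$.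

**Step 2: a length formula.** Let $y\in W$, $\mu\in Q^\vee$, $\beta\in\Delta_+$, and $\varepsilon_\beta=1$ if $y^{-1}\beta<0$, $\varepsilon_\beta=0$ otherwise. We count inversions of $t_\mu y$ among roots with finite part $\pm y^{-1}\beta$. The positive roots $y^{-1}\beta+j\delta$ are those with $j\ge\varepsilon_\beta$; they go to $\beta+(j-\langle\beta,\mu\rangle)\delta$, which is negative iff $j\le\langle\beta,\mu\rangle-1$. This gives $\max(0,\langle\beta,\mu\rangle-\varepsilon_\beta)$ inversions. The positive roots $-y^{-1}\beta+j\delta$ are those with $j\ge1-\varepsilon_\beta$; they go to $-\beta+(j+\langle\beta,\mu\rangle)\delta$, which is negative iff $j\le-\langle\beta,\mu\rangle$. This gives $\max(0,\varepsilon_\beta-\langle\beta,\mu\rangle)$ inversions. Together,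
$$\ell(t_\mu y)=\sum_{\beta>0}|\langle\beta,\mu\rangle-\varepsilon_\beta| .$$

**Step 3: the codimension as a concave function of $m$.** Write $a_\beta=\langle\beta,\lambda\rangle$, $c_\beta=\langle\beta,\alpha^\vee\rangle$, and now $\varepsilon_\beta=1$ if $r_\alpha\beta<0$, $0$ otherwise. By Steps 1 and 2, and $\ell(w)=\sum_{\beta>0} a_\beta$,
$$\kappa(m):=\ell(w)-\ell(wr_\gamma)=\sum_{\beta>0}\bigl(a_\beta-|a_\beta-mc_\beta+\varepsilon_\beta|\bigr).$$
Regard $m$ as a real variable in $[1,M]$. Each summand is concave, so $\kappa$ is concave. By (F1), $\kappa(1)\ge1$ and $\kappa(M)\ge1$.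

**Step 4: interior values are at least $2$.** Suppose $\kappa(m)=1$ for some integer $1<m<M$. By concavity $\kappa\ge1$ on $[1,M]$. If $\kappa(m')>1$ for some $m'$, then $m$ lies strictly between $m'$ and one endpoint (or $m'$ is itself an endpoint and $m$ lies between it and the other one), and concavity gives $\kappa(m)>1$, a contradiction. So $\kappa\equiv1$ on $[1,M]$. A sum of concave functions that is constant has affine summands, since each summand is a constant minus the other, concave, ones and so is also convex. But the summand for $\beta=\alpha$, where $c_\alpha=2$ and $\varepsilon_\alpha=1$, is $M-|M+1-2m|$, which has a kink at $(M+1)/2$. This point lies in $(1,M)$ as $M\ge4$: contradiction. So $\kappa(m)=1$ forces $m\in\{1,M\}$.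

**Step 5: the two ends.** For $m=M$ we have $a_\beta-Mc_\beta=\langle r_\alpha\beta,\lambda\rangle$, which is $\ge4$ if $\varepsilon_\beta=0$ and $\le-4$ if $\varepsilon_\beta=1$. Hence $|\langle r_\alpha\beta,\lambda\rangle+\varepsilon_\beta|=|\langle r_\alpha\beta,\lambda\rangle|-\varepsilon_\beta$. As $\beta$ runs over $\Delta_+$, so does $\pm r_\alpha\beta$ with the sign that makes it positive. So $\ell(wr_\gamma)=\ell(w)-\ell(r_\alpha)$ and $\kappa(M)=\ell(r_\alpha)$, which is $1$ only for $\alpha$ simple. For $m=1$, $a_\beta-c_\beta+\varepsilon_\beta\ge4-3>0$, so $\kappa(1)=\sum_{\beta>0}(c_\beta-\varepsilon_\beta)=\langle2\rho,\alpha^\vee\rangle-\ell(r_\alpha)$. $\square$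

*Examples.* For $\mathfrak{sl}(2)$, $\kappa(m)=M-|M+1-2m|$. With $M=4$ the values for $m=1,2,3,4$ are $1,3,3,1$. For $\mathfrak{sl}(3)$ with $N=2$ and $\alpha=\theta$ we have $a=(4,4,8)$ and $c=(1,1,2)$ on $(\alpha_1,\alpha_2,\theta)$, with all $\varepsilon_\beta=1$. Then $\kappa(1)=0+0+1=1$ and $\kappa(8)=1+1+1=3=\ell(r_\theta)$.

So there are two families of boundary divisors: $\gamma=\delta-\alpha$, where the vector $x_\alpha(-1)$ of root $-\gamma$ appears in our relations, and $\gamma=M\delta-\alpha_i$, which involves one simple root only.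

## Moving the base point: the variety $Y$ and its cells

*Purpose of this section: to translate $X_w$ so that its open cell becomes a group of exponentials of modes in $\bar{\mathfrak n}_-$, with base point $o$.* We keep $\lambda$ and $w=t_{-\lambda}$. Put $\mathfrak p=\mathrm{Ad}(\dot w^{-1})\hat{\mathfrak n}_+$. Since $w^{-1}=t_\lambda$, with $\alpha$ ranging over $\Delta_+$,
$$\mathfrak p=\mathrm{span}\{x_\alpha(j):j\ge-\langle\alpha,\lambda\rangle\}\oplus\mathfrak h\otimes t\mathbb C[t]\oplus\mathrm{span}\{x_{-\alpha}(j):j>\langle\alpha,\lambda\rangle\}.$$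
It is graded by the height $\mathrm{ht}(w\eta)\ge1$ of affine roots, with finite-dimensional components. Put $P_u=\dot w^{-1}\mathcal N\dot w=\exp\hat{\mathfrak p}$ and
$$\mathfrak n_\lambda=\mathrm{span}\{x_\alpha(-m):1\le m\le\langle\alpha,\lambda\rangle\},\qquad N_\lambda=\exp\mathfrak n_\lambda,\qquad P_u^+=\exp\bigl(\widehat{\mathfrak p\cap\hat{\mathfrak n}_+}\bigr)\subset P_u,$$
and for $K\in\mathbb N$
$$\mathfrak n_{\lambda,K}=\mathrm{span}\{x_\alpha(j):-\langle\alpha,\lambda\rangle\le j\le K\,\mathrm{ht}\,\alpha\},\qquad \mathfrak n_{+,K}=\mathfrak n_{\lambda,K}\cap\bar{\mathfrak n}_+,$$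
with groups $N_{\lambda,K}=\exp\mathfrak n_{\lambda,K}$ and $N_{+,K}=\exp\mathfrak n_{+,K}$. All these spans are subalgebras, because the bounds $-\langle\alpha,\lambda\rangle$ and $K\,\mathrm{ht}\,\alpha$ are additive in $\alpha$. The groups $N_\lambda,N_{\lambda,K},N_{+,K}$ are finite-dimensional unipotent, $N_{\lambda,K}\subset P_u$ and $N_{+,K}\subset P_u^+$. As graded spaces,
$$\mathfrak p=\mathfrak n_\lambda\oplus(\mathfrak p\cap\hat{\mathfrak n}_+),\qquad\mathfrak n_{\lambda,K}=\mathfrak n_\lambda\oplus\mathfrak n_{+,K},$$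
so Lemma 3 gives unique factorizations
$$P_u=N_\lambda\cdot P_u^+,\qquad N_{\lambda,K}=N_\lambda\cdot N_{+,K}.\tag{4}$$

The group $P_u$ acts on $\dot w^{-1}V_w(\Lambda')$ for every $\Lambda'$ by exponential series. For $x\in\widehat{\mathfrak p\cap\hat{\mathfrak n}_+}$ we have $xv_{\Lambda'}=0$, so $P_u^+$ fixes $v_{\Lambda'}$. Taking $\Lambda'$ as in (F1), where $\psi_{\Lambda'}$ is injective on $\dot w^{-1}X_w$, we see that $P_u^+$ fixes $o$.

Now put
$$Y=\dot w^{-1}X_w,\qquad V=\dot w^{-1}V_w(\Lambda)=U(\mathfrak p)v_\Lambda=U(\mathfrak n_\lambda)v_\Lambda,\qquad \mathcal L=\mathcal L(\Lambda)|_Y .$$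
The last equality for $V$ holds by PBW since $\hat{\mathfrak n}_+v_\Lambda=0$. So $V$ is a finite-dimensional piece of $W(\Lambda)$, and these pieces exhaust $W(\Lambda)$ as $N$ grows. From (F1)–(F3):

* $Y$ is irreducible, normal and projective; $P_u$ acts on $Y$ and on $V$; and $V^*\cong H^0(Y,\mathcal L)$.
* $Y^\circ:=P_uo=N_\lambda o$ is open in $Y$, and $g\mapsto go$ is an isomorphism $N_\lambda\cong Y^\circ$. This is (F3) for $v=w$, conjugated by $\dot w^{-1}$: the negative roots of $\mathfrak p$ are exactly those of $\mathfrak n_\lambda$.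
* The components of $Y\setminus Y^\circ$ are $D_\gamma=\overline{P_u\bar r_\gamma o}$ with $\bar r_\gamma$ a lift of $r_\gamma$ and $\gamma$ as in Lemma 4, that is, with $\ell(wr_\gamma)=\ell(w)-1$. The torus fixes $\bar r_\gamma o$, so $P_u\bar r_\gamma o$ is the full cell, which is open in $D_\gamma$.

By (F3) with $v=wr_\gamma$, conjugated by $\dot w^{-1}$, and by Lemma 2,
$$P_u\bar r_\gamma o=\Bigl(\prod_{\eta\in\Psi_\gamma}E_\eta\Bigr)\bar r_\gamma o\ \text{ (any order)},\qquad\Psi_\gamma=\{\eta\in w^{-1}(\text{positive real roots}):r_\gamma\eta<0\}.\tag{5}$$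

**Lemma 5.** (i) If $\gamma=\delta-\alpha$, every $\eta\in\Psi_\gamma$ has the form $\alpha'+j\delta$ with $\alpha'\in\Delta_+$, $j\ge-\langle\alpha',\lambda\rangle$. (ii) If $\gamma=M\delta-\alpha_i$, $M=\langle\alpha_i,\lambda\rangle$, every $\eta\in\Psi_\gamma$ either has this form or is $-\alpha_i+m\delta$ with $M<m<2M$.

*Proof.* The other roots in $w^{-1}(\text{positive real roots})$ are $\eta=-\beta+m\delta$ with $\beta\in\Delta_+$, $m>\langle\beta,\lambda\rangle\ge4$, so $m\ge5$.

(i) By (2), $r_\gamma\eta=-r_\alpha\beta+(m-\langle\beta,\alpha^\vee\rangle)\delta$. The pairing is at most $3$ (at most $2$ in type $A$), so the coefficient of $\delta$ is $\ge2>0$. Then $r_\gamma\eta>0$ and $\eta\notin\Psi_\gamma$.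

(ii) By (2), $r_\gamma\eta=-r_i\beta+(m-Mc')\delta$ with $r_i=r_{\alpha_i}$ and $c'=\langle\beta,\alpha_i^\vee\rangle$. If $c'\le0$, the coefficient of $\delta$ is positive. If $\beta\ne\alpha_i$ and $c'\ge1$, then $r_i\beta=\beta-c'\alpha_i\in\Delta_+$, and $m>\langle\beta,\lambda\rangle=\langle r_i\beta,\lambda\rangle+c'M>c'M$; again the coefficient is positive. If $\beta=\alpha_i$, then $r_\gamma\eta=\alpha_i+(m-2M)\delta$, which is negative iff $m<2M$. $\square$

## Extending the section over the boundary: proof of Theorem A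

Suppose $\mathrm{Ker}f_\Lambda\ne I_\Lambda$. Both are graded by charge and weight, and $I_\Lambda\subset\mathrm{Ker}f_\Lambda$. So there are a homogeneous $a\in\mathrm{Ker}f_\Lambda$, of charge $\beta_0$, and a linear functional $\varphi$ on $U(\bar{\mathfrak n})$, zero on all other homogeneous components, with
$$\varphi(I_\Lambda)=0,\qquad\varphi(a)\ne0 .$$
Fix an expression of $a$ in modes and choose $N\ge2$ so large that, with $\lambda=2N\rho^\vee$, all modes $x_\alpha(j)$ occurring in it satisfy $j\ge-\langle\alpha,\lambda\rangle$. We use $Y$, $V$, $N_\lambda$ for this $\lambda$.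

**Step 1: turn $\varphi$ into a regular function on the open cell.** The algebra $\mathfrak n_{\lambda,K}$ is graded by nonzero charges in $Q_+$. Hence for $y\in\mathfrak n_{\lambda,K}$ each charge component of $\exp(y)=\sum_r y^r/r!$ is a finite sum. By the Baker–Campbell–Hausdorff formula, $\exp$ maps $N_{\lambda,K}$ homomorphically into the units of the algebra $\prod_\beta U(\mathfrak n_{\lambda,K})_\beta$. For $g\in N_{\lambda,K}$ define $\varphi(g)$ as the value of $\varphi$ on the charge-$\beta_0$ component of $g$, and likewise $\varphi(gu)$ for $u\in U(\bar{\mathfrak n})$. For $b\in N_{+,K}$, the charge components of $b-1$ lie in $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$, hence so do those of $g(b-1)$, and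
$$\varphi(gb)=\varphi(g)\qquad(g\in N_{\lambda,K},\ b\in N_{+,K}).\tag{6}$$
Let $f(g)=\varphi(g)$ for $g\in N_\lambda$. This is a polynomial in the coordinates of $\mathfrak n_\lambda$, so a regular function on $N_\lambda\cong Y^\circ$.

Let $\sigma\in V^*$ be the coordinate of $v_\Lambda$ in the weight decomposition. For $g\in N_\lambda$, $gv_\Lambda$ is $v_\Lambda$ plus vectors of other weights, so $\sigma(gv_\Lambda)=1$. Thus $\sigma$ trivializes $\mathcal L$ on $Y^\circ$, and $s=f\sigma$ is a regular section of $\mathcal L$ over $Y^\circ$ whose value on the vector $gv_\Lambda$ is $f(g)$.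

**Claim.** $s$ extends to a global section of $\mathcal L$ on $Y$.

**Step 2: the Claim gives the contradiction.** If $s$ extends, (F2) gives $\xi\in V^*$ with $\xi(gv_\Lambda)=\varphi(g)$ for all $g\in N_\lambda$. Take $g=\exp(\tau_1y_1)\cdots\exp(\tau_ry_r)$ with $y_j\in\mathfrak n_\lambda$. Both sides are polynomials in the $\tau_j$; the coefficients of $\tau_1\cdots\tau_r$ give $\xi(y_1\cdots y_rv_\Lambda)=\varphi(y_1\cdots y_r)$. Hence
$$\xi(uv_\Lambda)=\varphi(u)\qquad(u\in U(\mathfrak n_\lambda)).$$
By the choice of $N$, $a\in U(\mathfrak n_\lambda\oplus\bar{\mathfrak n}_+)$, where $\mathfrak n_\lambda\oplus\bar{\mathfrak n}_+$ is a subalgebra. By PBW, $a\in a'+U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ with $a'\in U(\mathfrak n_\lambda)$. Since $\varphi$ kills $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ and $\bar{\mathfrak n}_+v_\Lambda=0$,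
$$\varphi(a)=\varphi(a')=\xi(a'v_\Lambda)=\xi(av_\Lambda)=0,$$
contrary to $\varphi(a)\ne0$. So it remains to prove the Claim.

As $Y$ is normal, a section over $Y^\circ$ extends to $Y$ as soon as it has no pole along any codimension-one component of $Y\setminus Y^\circ$. So we must show that $s$ has no pole along any $D_\gamma$ with $\gamma$ as in Lemma 4. Fix such $\gamma=m\delta-\alpha$, and put
$$e=x_\alpha(-m)\in\mathfrak n_\lambda\ \ (\text{root }-\gamma),\qquad d_\gamma=\langle\Lambda,\gamma^\vee\rangle .$$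

**Step 3: approach $D_\gamma$ along curves, and read the pole as a degree.** For $p\in P_u$ let
$$c_p(\tau)=p\exp(\tau^{-1}e)o\ \ (\tau\ne0),\qquad c_p(0)=p\bar r_\gamma o .$$
This is a morphism $\mathbb A^1\to Y$. Indeed, embed $Y$ in $\mathbb P(\dot w^{-1}V_w(\Lambda'))$ with $\Lambda'$ regular as in (F1). With $T=1/\tau$ and $d'=\langle\Lambda',\gamma^\vee\rangle$, $\mathfrak{sl}_2$-theory shows that $p\exp(Te)v_{\Lambda'}$ is polynomial of degree $d'$ in $T$, with leading coefficient $p\,e^{d'}v_{\Lambda'}/d'!$, and $e^{d'}v_{\Lambda'}$ spans $\bar r_\gamma\mathbb Cv_{\Lambda'}$. Multiplying by $\tau^{d'}$ gives a vector polynomial in $\tau$, nowhere zero, whose value at $\tau=0$ represents $p\bar r_\gamma o$.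

For $\tau\ne0$, $c_p(\tau)\in P_uo=Y^\circ$. By (4), $p\exp(Te)=g_p(T)b$ with unique $g_p(T)\in N_\lambda$ and $b\in P_u^+$. Since $b$ fixes $o$ and $v_\Lambda$,
$$c_p(\tau)=g_p(T)o,\qquad p\exp(Te)v_\Lambda=g_p(T)v_\Lambda .$$

We need a local generator of $\mathcal L$ along the curve near $\tau=0$. The weight $r_\gamma\Lambda=\Lambda-d_\gamma\gamma$ has multiplicity one. Let $\chi_0\in V^*$ vanish on all other weight spaces, with $\chi_0(e^{d_\gamma}v_\Lambda/d_\gamma!)=1$, and put $\chi_p=\chi_0\circ p^{-1}$. Then $\chi_p(p\exp(Te)v_\Lambda)=T^{d_\gamma}$, and $\chi_p$ does not vanish at $c_p(0)$, whose line is $p\,\mathbb Ce^{d_\gamma}v_\Lambda$. Evaluating sections on the vector $p\exp(Te)v_\Lambda=g_p(T)v_\Lambda$ we get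
$$c_p^*s=f(g_p(T))\,T^{-d_\gamma}\cdot c_p^*\chi_p,$$
with $c_p^*\chi_p$ a generator of $c_p^*\mathcal L$ near $\tau=0$. So $c_p^*s$ is regular at $\tau=0$ as soon as
$$f(g_p(T))\ \text{ is a polynomial in }T\text{ of degree}\le d_\gamma.\tag{7}$$

**Step 4: enough curves detect every pole.** *If (7) holds for a set of $p\in P_u$ such that the points $p\bar r_\gamma o$ are dense in $D_\gamma$, then $s$ has no pole along $D_\gamma$.* Suppose $s$ has a pole of order $r>0$. Since $Y$ is normal, its local ring along $D_\gamma$ is a discrete valuation ring. So there are an open $\Omega\subset Y$ meeting $D_\gamma$, disjoint from the other boundary components, on which $\mathcal L$ is trivial, and a regular function $y$ on $\Omega$ with zero set $D_\gamma\cap\Omega$, such that in the trivialization $s=u\,y^{-r}$ with $u$ regular and nowhere zero on $\Omega$. Choose a $p$ in our set with $p\bar r_\gamma o\in\Omega$. Then $y\circ c_p$ vanishes at $\tau=0$, but not for small $\tau\ne0$, because there $c_p(\tau)\in Y^\circ$. So $c_p^*s=(u\circ c_p)(y\circ c_p)^{-r}$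 has a pole at $\tau=0$, contradicting Step 3.

By (5), it suffices to verify (7) for all $p\in\prod_{\eta\in\Psi_\gamma}E_\eta$, the product taken in an order of our choice.

**Step 5: the divisors with $\gamma=\delta-\alpha$, controlled by $x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}$.** Here $e=x_\alpha(-1)$ and, by (1), $d_\gamma=k-\langle\alpha,\Lambda\rangle$. By Lemma 5(i), all root subgroups involved lie in $N_{\lambda,K}$ for $K$ large, so $p\in N_{\lambda,K}$. By (4) in $N_{\lambda,K}$ we can write $p\exp(Te)=gb$ with $g\in N_\lambda$, $b\in N_{+,K}\subset P_u^+$, and $g=g_p(T)$ by uniqueness in $P_u$. By (6),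
$$f(g_p(T))=\varphi(p\exp(Te))=\sum_{j\ge0}\frac{T^j}{j!}\varphi(p\,e^j).$$
Only finitely many terms are nonzero, for reasons of charge. For $j\ge d_\gamma+1=k+1-\langle\alpha,\Lambda\rangle$ the number $\varphi(pe^j)$ is $\varphi(a_1e^j)$ with $a_1\in U(\bar{\mathfrak n})$ a charge component of $p$, and it vanishes because $\varphi$ kills $U(\bar{\mathfrak n})x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}$. So (7) holds.

This is the toy computation, verbatim. It does not carry over to the remaining family $\gamma=M\delta-\alpha_i$, for two reasons. The element $p$ may involve root vectors $x_{-\alpha_i}(m)$, by Lemma 5(ii), and these do not belong to $\bar{\mathfrak n}$; so $\varphi(p\exp(Te))$ has no meaning. And the power needed would be $x_{\alpha_i}(-M)^{kM-k_i+1}$, which is not among the generators of $I_\Lambda$. But every offending root lies in $\hat{\mathfrak s}_i$, and there Lemma 1 says that $\varphi$ is, so to speak, a functional on the module, where $x_{-\alpha_i}(m)$ does act.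

**Step 6: the divisors with $\gamma=M\delta-\alpha_i$, $M=\langle\alpha_i,\lambda\rangle$, controlled by the rank-one case.** Here $e=x_{\alpha_i}(-M)$ and $d_\gamma=kM-k_i$.

*Step 6a: compute $g_p(T)$.* By Lemma 5(ii) and the freedom of order in (5), take $p=p_1p_2$ with $p_1\in N_{\lambda,K}$ for some $K$ and
$$p_2=\exp\Bigl(\sum_{M<m<2M}a_mx_{-\alpha_i}(m)\Bigr),$$
since the vectors $x_{-\alpha_i}(m)$ commute. Let
$$\mathfrak p^{(i)}=\mathfrak p\cap\hat{\mathfrak s}_i=\mathfrak n^{(i)}_\lambda\oplus(\mathfrak p^{(i)}\cap\hat{\mathfrak n}_+),\qquad\mathfrak n^{(i)}_\lambda=\mathrm{span}\{x_{\alpha_i}(-j):1\le j\le M\}.$$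
Both $p_2$ and $\exp(Te)$ are exponentials from $\mathfrak p^{(i)}$. By Lemma 3 applied to $\mathfrak p^{(i)}$,
$$p_2\exp(Te)=g_2(T)b_2,\qquad g_2(T)\in\exp\mathfrak n_\lambda^{(i)}\subset N_\lambda,\quad b_2\in P_u^+.$$
Factor $p_1g_2(T)=gb$ with $g\in N_\lambda$, $b\in N_{+,K}$, by (4). Then $p\exp(Te)=p_1g_2(T)b_2=g\,(bb_2)$ with $bb_2\in P_u^+$, so $g_p(T)=g$ by uniqueness. By (6),
$$f(g_p(T))=\varphi(g)=\varphi(p_1g_2(T)).$$
Now only elements of $\bar{\mathfrak n}$ are involved.

*Step 6b: descend to the rank-one module.* Consider the functional $\varphi_1(u)=\varphi(p_1u)$ on $U(\bar{\mathfrak n}^{(i)})$. On charge $r\alpha_i$ it is $u\mapsto\varphi(a_1u)$ with $a_1\in U(\bar{\mathfrak n})$ the component of $p_1$ of charge $\beta_0-r\alpha_i$; so it is nonzero on finitely many charges only. The ideal $I^{(i)}$ is graded by charge, and $U(\bar{\mathfrak n})I^{(i)}\subset I_\Lambda$ because the generators of $I^{(i)}$ are elements of $I_\Lambda$. Hence $\varphi_1(I^{(i)})=0$. By Lemma 1 there is a linear functional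 $\zeta$ on $U(\bar{\mathfrak n}^{(i)})v_\Lambda$ with
$$\varphi_1(u)=\zeta(uv_\Lambda)\qquad(u\in U(\bar{\mathfrak n}^{(i)})).$$

*Step 6c: read off the degree.* Write $g_2(T)=\exp(y)$ with $y\in\mathfrak n^{(i)}_\lambda$. The component of charge $r\alpha_i$ is $y^r/r!$, so $\varphi(p_1g_2(T))=\sum_r\varphi_1(y^r/r!)$, a finite sum. Also $y^rv_\Lambda=0$ for large $r$, since $V$ is finite-dimensional and $y^rv_\Lambda$ has charge $r\alpha_i$. So
$$f(g_p(T))=\sum_r\zeta\Bigl(\frac{y^r}{r!}v_\Lambda\Bigr)=\zeta(g_2(T)v_\Lambda)=\zeta\bigl(p_2\exp(Te)v_\Lambda\bigr),$$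
because $b_2v_\Lambda=v_\Lambda$. By $\mathfrak{sl}_2$-theory and (1), $e^{d_\gamma+1}v_\Lambda=0$, and
$$p_2\exp(Te)v_\Lambda=\sum_{j=0}^{d_\gamma}\frac{T^j}{j!}\,p_2e^jv_\Lambda .$$
This vector equals $g_2(T)v_\Lambda\in U(\bar{\mathfrak n}^{(i)})v_\Lambda$ for every $T\in\mathbb C$. Taking $d_\gamma+1$ distinct values of $T$ and inverting the Vandermonde matrix, each coefficient $p_2e^jv_\Lambda$ lies in $U(\bar{\mathfrak n}^{(i)})v_\Lambda$, so $\zeta$ may be applied term by term:
$$f(g_p(T))=\sum_{j=0}^{d_\gamma}\frac{T^j}{j!}\zeta(p_2e^jv_\Lambda).$$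
This is a polynomial in $T$ of degree $\le d_\gamma$, and (7) holds.

**Step 7: conclusion.** By Lemma 4, Steps 5 and 6 cover all boundary divisors. So the Claim holds, and by Step 2, $\mathrm{Ker}f_\Lambda=I_\Lambda$. Then (K1) gives $\mathrm{Ker}f_\Lambda=I_\Lambda\equiv\widetilde{I_\Lambda}$ modulo $\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}$. This proves Theorem A. $\blacksquare$

## Which generators can be dropped: proof of Theorem B

Congruences are modulo $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$. Let $I'$ be the left ideal generated by $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$, (a) and (b). Clearly $I'\subset I_\Lambda$.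

**Step 1: all $R^i_{-1,t}$ lie in $I'$.** The sums not listed in (b) have $k_i>0$ and $k+1\le t\le k+1+k_i$. In a monomial of $R^i_{-1,t}$ with $q$ factors $x_{\alpha_i}(-1)$, the other $k+1-q$ modes are $\le-2$, so $t\ge q+2(k+1-q)$ and $q\ge2(k+1)-t\ge k+1-k_i$. The factors commute, so $R^i_{-1,t}\in U(\bar{\mathfrak n})x_{\alpha_i}(-1)^{k+1-k_i}\subset I'$, using the element of (a) with $i=j$.

**Step 2: all powers $x_\alpha(-1)^{s}$, $s=k+1-\langle\alpha,\Lambda\rangle$, lie in $I'$.** Induct on $\mathrm{ht}\,\alpha$, with $\alpha=\alpha_i+\dots+\alpha_j$. If $k_ik_j>0$, this is (a). If $\alpha=\alpha_i$ with $k_i=0$, then $x_{\alpha_i}(-1)^{k+1}=R^i_{-1,k+1}\in I'$. Otherwise $i<j$ and $k_l=0$ for $l=i$ or $l=j$. Then $\alpha=\beta+\alpha_l$ with $\beta\in\Delta_+$ and $\langle\beta,\Lambda\rangle=\langle\alpha,\Lambda\rangle$, so $x_\beta(-1)^s\in I'$ by induction. Let $\mathcal D=\mathrm{ad}\,x_{\alpha_l}(0)$. We have $\mathcal D x_\beta(-1)=c_0x_\alpha(-1)$ with $c_0\ne0$, and $\mathcal D x_\alpha(-1)=0$ since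 $\alpha+\alpha_l$ is not a root. For any $u$, $x_{\alpha_l}(0)^su=\sum_r\binom sr\mathcal D^r(u)\,x_{\alpha_l}(0)^{s-r}\equiv\mathcal D^s(u)$, because $x_{\alpha_l}(0)\in\bar{\mathfrak n}_+$. By the Leibniz rule, in $\mathcal D^s(x_\beta(-1)^s)$ only the terms in which $\mathcal D$ hits each factor once survive, and there are $s!$ of them. Hence
$$x_{\alpha_l}(0)^sx_\beta(-1)^s\equiv s!\,c_0^s\,x_\alpha(-1)^s,$$
and $x_\alpha(-1)^s\in I'$. Thus $I'=I_\Lambda$.

**Step 3: no element of (a) can be omitted.** Let $\alpha=\alpha_i+\dots+\alpha_j$, $k_ik_j>0$, $s=k+1-\langle\alpha,\Lambda\rangle$. Then $1\le s\le k$. Only generators with charge $\le s\alpha$ coordinatewise can contribute in charge $s\alpha$. The charge $(k+1)\alpha_l$ of an element of (b) is excluded since $s\le k$. For another element of (a), of charge $(k+1-\langle\beta,\Lambda\rangle)\beta$ with $\beta\ne\alpha$, we would need $\mathrm{supp}\,\beta\subsetneq\mathrm{supp}\,\alpha$ and $k+1-\langle\beta,\Lambda\rangle\le s$, that is, $\langle\beta,\Lambda\rangle\ge\langle\alpha,\Lambda\rangle$.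 But $\beta$ is a smaller interval, so it misses $\alpha_i$ or $\alpha_j$, and $k_i,k_j>0$ give $\langle\beta,\Lambda\rangle<\langle\alpha,\Lambda\rangle$. So without the generator $x_\alpha(-1)^s$ the ideal in charge $s\alpha$ is that of $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$, and $x_\alpha(-1)^s\notin U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ by PBW.

**Step 4: no element of (b) can be omitted.** Consider charge $(k+1)\alpha_i$ and weight $t$. An element $R^i_{-1,t'}$ already has charge $(k+1)\alpha_i$, so only its scalar multiples have this charge, and for $t'\ne t$ the weight is wrong. An element $R^l_{-1,t'}$ with $l\ne i$ has a charge that is not $\le(k+1)\alpha_i$. So the generators other than $R^i_{-1,t}$ contribute only elements of $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ and, if $k_i>0$, left multiples of $x_{\alpha_i}(-1)^{k+1-k_i}$. An element whose charge is a multiple of $\alpha_i$ involves only modes of $x_{\alpha_i}$, so modulo $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ the components of charge in $\mathbb N\alpha_i$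 form the polynomial ring $\mathbb C[x_{\alpha_i}(-1),x_{\alpha_i}(-2),\dots]$. If $k_i=0$, it is enough that $R^i_{-1,t}\not\equiv0$, which is clear as all coefficients are positive. If $k_i>0$ and $t\ge k+2+k_i$, then $R^i_{-1,t}$ contains, with positive coefficient, a monomial with exactly $k-k_i$ factors $x_{\alpha_i}(-1)$: the other $k_i+1$ modes can be chosen $\le-2$ with absolute values summing to $t-(k-k_i)$, because $t-(k-k_i)\ge2(k_i+1)$. This monomial is not divisible by $x_{\alpha_i}(-1)^{k+1-k_i}$, and every monomial of an element of a monomial ideal lies in the ideal. So $R^i_{-1,t}$ is not in the ideal generated by the others. $\blacksquare$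

## Arbitrary simple $\mathfrak g$: proof of Theorem C

Let $I_\Lambda$ now denote the left ideal described in Theorem C. We go through the proof of Theorem A and write out each point where the type enters.

**Step 1: coroots and the inclusion of the powers in the kernel.** For $\gamma=m\delta-\alpha$ we have $(\gamma,\gamma)=(\alpha,\alpha)$. Under the identification given by the form, $\delta$ corresponds to $c$ and $\alpha$ to $\frac{(\alpha,\alpha)}2\alpha^\vee$. So $\gamma^\vee=\nu_\alpha mc-\alpha^\vee$, and (1) becomes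
$$\langle\Lambda,\gamma^\vee\rangle=\nu_\alpha mk-\Lambda(\alpha^\vee).\tag{8}$$
With $m=1$, $\mathfrak{sl}_2$-theory gives $x_\alpha(-1)^{\nu_\alpha k+1-\Lambda(\alpha^\vee)}v_\Lambda=0$.

**Step 2: rank one.** Choose $x_{-\alpha_i}$ with $[x_{\alpha_i},x_{-\alpha_i}]=\alpha_i^\vee$. Since $[x_\alpha,x_{-\alpha}]=(x_\alpha,x_{-\alpha})\frac{(\alpha,\alpha)}2\alpha^\vee$, we get $(x_{\alpha_i},x_{-\alpha_i})=\nu_{\alpha_i}$. In the standard $\widehat{\mathfrak{sl}}(2)$ this number is $1$, so the central element of $\hat{\mathfrak s}_i$ in standard normalization is $\nu_{\alpha_i}c$. Hence $U(\hat{\mathfrak s}_i)v_\Lambda$, being an integrable highest weight module, is the standard $\widehat{\mathfrak{sl}}(2)$-module of level $\nu_{\alpha_i}k$ and highest weight $(\nu_{\alpha_i}k-k_i)\Lambda_0+k_i\Lambda_1$. The first coefficient is $\ge0$ by (8), with $m=1$ and $\alpha=\alpha_i$, as $\Lambda$ is dominant. The proof of Lemma 1 applies with $k$ replaced by $\nu_{\alpha_i}k$: the annihilator of $v_\Lambda$ in $U(\bar{\mathfrak n}^{(i)})$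 is
$$I^{(i)}=U(\bar{\mathfrak n}^{(i)})\bar{\mathfrak n}^{(i)}_++\sum_{t\ge\nu_{\alpha_i}k+1} U(\bar{\mathfrak n}^{(i)})R^i_{-1,t}+U(\bar{\mathfrak n}^{(i)})x_{\alpha_i}(-1)^{\nu_{\alpha_i}k+1-k_i}.$$
In particular $R^i_{-1,t}v_\Lambda=0$, so with Step 1, $I_\Lambda\subset\mathrm{Ker}f_\Lambda$. Moreover $\ell(r_{\alpha_i})=1=\langle2\rho,\alpha_i^\vee\rangle-1$, so $\alpha_i\in\Delta_q$, and $x_{\alpha_i}(-1)^{\nu_{\alpha_i}k+1-k_i}$ is one of the generators of $I_\Lambda$. Therefore $U(\bar{\mathfrak n})I^{(i)}\subset I_\Lambda$.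

**Step 3: the list of divisors.** Facts (F1)–(F3), Lemmas 2 and 3, and the set-up of $\mathfrak p$, $N_\lambda$, $N_{\lambda,K}$, $Y$, $V$ do not depend on the type. Lemmas 4 and 5 were proved for any simple $\mathfrak g$: they used $\langle\beta,\alpha^\vee\rangle\le3$, $\langle\beta,\lambda\rangle\ge4$, that $c$ pairs to zero with roots, and that $r_i$ permutes $\Delta_+\setminus\{\alpha_i\}$. By the last statement of Lemma 4, $D_{\delta-\alpha}$ is a boundary divisor iff $\langle2\rho,\alpha^\vee\rangle-\ell(r_\alpha)=1$, that is, iff $\alpha\in\Delta_q$. So the divisors to be checked are those with $\gamma=\delta-\alpha$, $\alpha\in\Delta_q$, and those with $\gamma=M\delta-\alpha_i$, $M=\langle\alpha_i,\lambda\rangle$.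

**Step 4: the extension argument.** Steps 1–4 of the proof of Theorem A use only that $\varphi$ kills $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$, the gradings, and (F1)–(F3); they hold unchanged, with $d_\gamma=\langle\Lambda,\gamma^\vee\rangle$ given by (8). For $\gamma=\delta-\alpha$ with $\alpha\in\Delta_q$ we have $d_\gamma=\nu_\alpha k-\Lambda(\alpha^\vee)$, and $p\in N_{\lambda,K}$ by Lemma 5(i). As before $f(g_p(T))=\sum_j\frac{T^j}{j!}\varphi(p\,x_\alpha(-1)^j)$, and the terms with $j\ge d_\gamma+1$ vanish because $\varphi$ kills $U(\bar{\mathfrak n})x_\alpha(-1)^{\nu_\alpha k+1-\Lambda(\alpha^\vee)}$. For $\gamma=M\delta-\alpha_i$ we have $d_\gamma=\nu_{\alpha_i}kM-k_i$. Write $p=p_1p_2$ as in Step 6a; then $f(g_p(T))=\varphi(p_1g_2(T))$. The functional $\varphi_1(u)=\varphi(p_1u)$ kills $I^{(i)}$ because $U(\bar{\mathfrak n})I^{(i)}\subset I_\Lambda$, so by Step 2 it factors through $U(\bar{\mathfrak n}^{(i)})v_\Lambda$ as some $\zeta$. As in Step 6c,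
$$f(g_p(T))=\zeta\bigl(p_2\exp(Te)v_\Lambda\bigr)=\sum_{j=0}^{d_\gamma}\frac{T^j}{j!}\zeta(p_2e^jv_\Lambda),\qquad e=x_{\alpha_i}(-M),$$
where $e^{d_\gamma+1}v_\Lambda=0$ by (8). So (7) holds along all boundary divisors, the section extends, and Step 2 of the proof of Theorem A gives $\mathrm{Ker}f_\Lambda=I_\Lambda$. $\blacksquare$
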